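\title{Every torus surgery on the 4-sphere comes from infinitely many tori}

\begin{abstract}
We show that every 4-manifold obtained from $S^4$ by a non-trivial surgery on an embedded torus is obtained by non-trivial surgeries on infinitely many tori in $S^4$ whose complements have pairwise non-isomorphic fundamental groups. This answers a question of Larson. The new tori are built by cutting out a circle parallel to the surgery curve and gluing in exteriors of spun knots, and they are distinguished by counting homomorphisms to a finite group. When the surgery curve is null-homologous in the exterior of the torus, a preliminary modification of the torus creates a representation to $SL_2(\mathbb{F}_5)$ that detects the curve. The same result holds for null-homologous tori in any closed simply connected 4-manifold.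
\end{abstract}

\section{Introduction}\label{sec:intro}

All manifolds and maps are smooth, 4-manifolds are connected, and corners are rounded. For a submanifold $Y$ we write $\nu Y$ for a closed tubular neighborhood and $\nu^\circ Y$ for its interior. The group of a knot $K\subset S^3$ is $\pi_K=\pi_1(S^3\setminus K)$.

Let $\mathcal{T}$ be a torus embedded with trivial normal bundle in a 4-manifold $M$. Fix an identification $\nu\mathcal{T}\cong T^2\times D^2$, and let $E=M\setminus\nu^\circ\mathcal{T}$ be the \emph{exterior} of $\mathcal{T}$. \emph{Torus surgery} on $\mathcal{T}$, also called a logarithmic transform, reglues the neighborhood by a diffeomorphism $\phi$ of the 3-torus $\partial(T^2\times D^2)=\partial E$ and produces the manifold $E\cup_\phi T^2\times D^2$. The surgery is \emph{non-trivial} if $\phi$ does not extend to a diffeomorphism of $T^2\times D^2$; a trivial surgery returns $M$. We say that $X$ is \emph{obtained by surgery on $\mathcal{T}$} if $X$ is diffeomorphic to the result of a non-trivial surgery on $\mathcal{T}$. In $S^4$ the condition on the normal bundle is automatic: the normal bundle of a torus is an oriented plane bundle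 whose Euler number is the self-intersection number, which is zero.

How much does the surgered manifold remember about the torus? The 4-sphere itself remembers very little. Let $\tau(y,\theta)=(\operatorname{rot}_\theta y,\theta)$ be the \emph{Gluck twist} of $S^2\times S^1$, where $\operatorname{rot}_\theta$ is the rotation of $S^2$ through the angle $\theta$ about a fixed axis. The same formula extends $\tau$ over $B^3\times S^1$, so $S^4\cong B^3\times S^1\cup_\tau S^2\times D^2$. Given a knot $K\subset S^3$, let $B^3$ be the complement of an open ball disjoint from $K$. The \emph{twisted spun torus} $\mathcal{T}'_K$ is the torus $K\times S^1\subset B^3\times S^1$ in this decomposition. Its complement has fundamental group $\pi_K$, and some non-trivial surgery on it yields $S^4$; both facts are verified in Example~\ref{ex:spun}. The torus knots $T(2,2n+1)$, $n\ge1$, have pairwise non-isomorphic groups, so $S^4$ is obtained by surgery on infinitely many pairwise non-isotopic tori. Larson \cite{Larson} posed the following question.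

\begin{quote}
\emph{If $X$ is obtained by surgery on a torus in $S^4$, can $X$ be obtained by surgery on infinitely many pairwise non-isotopic tori in $S^4$?}
\end{quote}

The answer is yes, for every such $X$.

\begin{theorem}\label{thm:main}
Let $\mathcal{T}\subset S^4$ be a torus and let $X$ be obtained by a non-trivial surgery on $\mathcal{T}$. Then there are tori $\mathcal{T}_1,\mathcal{T}_2,\ldots\subset S^4$ such that the groups $\pi_1(S^4\setminus\mathcal{T}_i)$ are pairwise non-isomorphic and $X$ is obtained by a non-trivial surgery on each $\mathcal{T}_i$. In particular, these tori are pairwise non-isotopic.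
\end{theorem}

To state a more general version, we describe a surgery by a single homology class. Let $E$ be a compact 4-manifold with $\partial E\cong T^3$, let $m=[\mathrm{pt}\times\partial D^2]\in H_1(\partial(T^2\times D^2))$, and let $\gamma\in H_1(\partial E)\cong\mathbb{Z}^3$ be primitive, that is, part of a basis. The \emph{filling of $E$ with slope $\gamma$} is
\[
E(\gamma)=E\cup_\phi T^2\times D^2,\qquad \phi_*(m)=\pm\gamma .
\]
It depends only on $\pm\gamma$ (Lemma~\ref{lem:filling}). If $E$ is the exterior of $\mathcal{T}\subset M$, the \emph{meridian} $\mu\in H_1(\partial E)$ is the class of the boundary of a normal disk. Then $M=E(\mu)$, and the non-trivial surgeries on $\mathcal{T}$ are the fillings with slope $\gamma\neq\pm\mu$.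

\begin{theorem}\label{thm:general}
Let $M$ be a closed simply connected 4-manifold, let $\mathcal{T}\subset M$ be a torus with trivial normal bundle, exterior $E$ and meridian $\mu$, and let $X=E(\gamma)$ with $\gamma\neq\pm\mu$ primitive. Assume that
\begin{enumerate}
\item[(i)] $\gamma\neq0$ in $H_1(E)$, or
\item[(ii)] $\{\mu,\gamma\}$ extends to a basis of $H_1(\partial E)$.
\end{enumerate}
Then $X$ is obtained by non-trivial surgeries on infinitely many tori in $M$ whose complements have pairwise non-isomorphic fundamental groups. Hence no diffeomorphism of $M$ carries one of these tori to another. In particular, this holds for every non-trivial surgery on every null-homologous torus in $M$.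
\end{theorem}

Every torus in $S^4$ is null-homologous, so Theorem~\ref{thm:main} is the case $M=S^4$ of the last sentence.

There is a reason to expect the answer yes and a reason for caution. A surgery from $M$ to $X$ is a manifold $E$ with two fillings, $E(\mu)\cong M$ and $E(\gamma)\cong X$, and any change made in the interior of $E$ that becomes invisible in both fillings produces a new torus with the same surgery. A circle parallel to $\gamma$ is a natural place for such a change. It is null-homotopic in $M$ because $M$ is simply connected, and in $X$ because it bounds the new disk, and in dimension four a null-homotopic circle is unknotted. On the other hand, $\pi_1(X)$ is the quotient of $\pi_1(E)$ by the normal closure of $\gamma$. If $\gamma$ is already trivial in $\pi_1(E)$, then $\pi_1(E)\cong\pi_1(X)$, and no construction that keeps $\gamma$ trivial can produce a new group. In that case the torus has to be changed by other means first.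

Section~\ref{sec:fillings} collects the facts on fillings and one elementary device, twisting along a circle action, which is used three times. Section~\ref{sec:knotting} describes the change along $\gamma$ and works out its effect when $\pi_1(E)\cong\mathbb{Z}$. Section~\ref{sec:spun} proves that both fillings survive, and Section~\ref{sec:count} distinguishes the groups when a finite group detects $\gamma$. Section~\ref{sec:detect} creates such a detection under hypothesis (ii), and Section~\ref{sec:proofs} proves the theorems.

\section{Fillings and twists}\label{sec:fillings}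

Since $\pi_1(T^3)$ is abelian, a class $\gamma\in H_1(\partial E)$ is an element of $\pi_1(\partial E)$, so it determines a conjugacy class in $\pi_1(E)$, again denoted $\gamma$.

\begin{lemma}\label{lem:filling}
Let $E$ be a compact 4-manifold with $\partial E\cong T^3$.
\begin{enumerate}
\item[(a)] A diffeomorphism $\psi$ of $\partial(T^2\times D^2)$ extends over $T^2\times D^2$ if and only if $\psi_*(m)=\pm m$.
\item[(b)] Up to diffeomorphism, $E(\gamma)$ depends only on $\pm\gamma$. A diffeomorphism $E\to E''$ taking $\gamma$ to $\gamma''$ induces a diffeomorphism $E(\gamma)\cong E''(\gamma'')$.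
\item[(c)] If $E$ is the exterior of $\mathcal{T}\subset M$ with meridian $\mu$, then $X$ is obtained by a non-trivial surgery on $\mathcal{T}$ if and only if $X\cong E(\gamma)$ for some primitive $\gamma\neq\pm\mu$.
\item[(d)] $\pi_1(E(\gamma))$ is the quotient of $\pi_1(E)$ by the normal closure of $\gamma$, and $H_1(E(\gamma))=H_1(E)/\langle\gamma\rangle$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\psi$ extends, it preserves the kernel of $H_1(T^3)\to H_1(T^2\times D^2)$, which is $\mathbb{Z}m$. Conversely, let $\psi_*(m)=\pm m$. Every diffeomorphism of $T^3=\mathbb{R}^3/\mathbb{Z}^3$ is isotopic to a linear one \cite{Waldhausen}, necessarily the linear map $L$ with the same action on $H_1$. In coordinates $(x,\theta)\in T^2\times\mathbb{R}/\mathbb{Z}$ the condition $L_*(m)=\pm m$ says that $L(x,\theta)=(Bx,\pm\theta+l(x))$ with $B\in GL_2(\mathbb{Z})$ and $l\colon T^2\to\mathbb{R}/\mathbb{Z}$ a homomorphism. The formula $(x,re^{2\pi i\theta})\mapsto(Bx,re^{2\pi i(\pm\theta+l(x))})$ extends $L$ over $T^2\times D^2$. Performing the isotopy from $L$ to $\psi$ along a collar of the boundary extends $\psi$.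

(b) If $\phi$ and $\phi'$ both send $m$ to $\pm\gamma$, then $\phi^{-1}\phi'$ extends to a diffeomorphism $\Psi$ of $T^2\times D^2$ by (a), and $\mathrm{id}_E\cup\Psi$ is a diffeomorphism $E\cup_{\phi'}T^2\times D^2\to E\cup_\phi T^2\times D^2$. For the second statement, transport the gluing map along the given diffeomorphism.

(c) Under the identification $\partial E=\partial(T^2\times D^2)$ we have $\mu=m$, so by (a) the gluing $\phi$ is non-trivial exactly when its slope $\phi_*(m)$ is not $\pm\mu$. Every primitive class is the slope of a linear gluing.

(d) The map $\pi_1(T^3)\to\pi_1(T^2\times D^2)$ is onto with kernel generated by $m$. Apply van Kampen's theorem and abelianize.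
\end{proof}

\begin{definition}
A \emph{surgery triple from $M$ to $X$} is a triple $(E,\mu,\gamma)$, where $E$ is a compact 4-manifold with $\partial E\cong T^3$ and $\mu,\gamma\in H_1(\partial E)$ are primitive classes with $\gamma\neq\pm\mu$, $E(\mu)\cong M$ and $E(\gamma)\cong X$.
\end{definition}

Given such a triple, the core $T^2\times0$ of the filling $E(\mu)\cong M$ is a torus in $M$ with trivial normal bundle, exterior $E$ and meridian $\pm\mu$. Its complement deformation retracts to $E$, and $X$ is obtained from it by a non-trivial surgery by Lemma~\ref{lem:filling}(c). So the theorems amount to producing, from one surgery triple from $M$ to $X$, infinitely many with pairwise non-isomorphic groups $\pi_1(E)$.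

\begin{lemma}\label{lem:homology}
Let $E$ be the exterior and $\mu$ the meridian of a torus $\mathcal{T}$ with trivial normal bundle in a closed simply connected 4-manifold $M$.
\begin{enumerate}
\item[(a)] $H_1(E)$ is cyclic, generated by $\mu$.
\item[(b)] If $\mathcal{T}$ is null-homologous, then $H_1(E)\cong\mathbb{Z}$.
\item[(c)] If $H_1(E)\cong\mathbb{Z}$, then $H_1(\partial E)=\mathbb{Z}\mu\oplus\Lambda$ with $\Lambda=\ker(H_1(\partial E)\to H_1(E))\cong\mathbb{Z}^2$, and for every primitive $\gamma\in\Lambda$ the pair $\{\mu,\gamma\}$ extends to a basis of $H_1(\partial E)$.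
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By Lemma~\ref{lem:filling}(d), $H_1(E)/\langle\mu\rangle=H_1(M)=0$.

(b) Suppose $n\mu=0$ in $H_1(E)$. A 2-chain in $E$ with boundary $n\mu$, capped with $n$ normal disks, is a 2-cycle in $M$ whose intersection number with $\mathcal{T}$ is $\pm n$. Since $[\mathcal{T}]=0$, we get $n=0$.

(c) The map $H_1(\partial E)\to H_1(E)\cong\mathbb{Z}$ sends $\mu$ to a generator, which gives the splitting. A primitive $\gamma\in\Lambda$ is part of a basis $\{\gamma,b\}$ of $\Lambda$, and $\{\mu,\gamma,b\}$ is a basis of $H_1(\partial E)$.
\end{proof}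

\subsection*{Twisting along a circle action}
Let $S^1\subset\mathbb{C}$ act smoothly on a manifold $N$, and let $f\colon N\to S^1$ be smooth and constant on orbits. Then
\begin{equation}\label{eq:twist}
g(w)=f(w)\cdot w
\end{equation}
is a diffeomorphism of $N$. Indeed $g(w)$ lies in the orbit of $w$, so $f(g(w))=f(w)$, and $w\mapsto f(w)^{-1}\cdot w$ is a smooth inverse. We call $g$ the \emph{twist by $f$}.

The simplest instance is $N=S^1\times C$ with $S^1$ rotating the first factor and $f(s,c)=h(c)$ for a smooth map $h\colon C\to S^1$. The twist is $\Phi_h(s,c)=(h(c)s,c)$. Let $F$ be a component of $\partial C$ and $\zeta=[S^1\times\mathrm{pt}]$. The map $\Phi_h$ sends a loop $1\times c(t)$ to $(h(c(t)),c(t))$, so on $H_1(S^1\times F)=\mathbb{Z}\zeta\oplus H_1(F)$ we have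
\begin{equation}\label{eq:twisthom}
(\Phi_h)_*\zeta=\zeta,\qquad(\Phi_h)_*a=a+\eta(a)\,\zeta\quad\text{for }a\in H_1(F),
\end{equation}
where $\eta\in H^1(C;\mathbb{Z})$ is the class that assigns to a loop the degree of $h$ on it.

The functions come from the following standard fact. Homotopy classes of maps from a compact manifold $C$ to $S^1$ correspond bijectively to $H^1(C;\mathbb{Z})$. Combined with the homotopy extension property and smooth approximation, this gives:
\begin{quote}
($\ast$) Let $N\subset C$ be a collar of a compact, possibly empty, piece of $\partial C$. Let $f_0\colon N\to S^1$ be smooth, and suppose that its class is the restriction of $\eta\in H^1(C;\mathbb{Z})$. Then there is a smooth $f\colon C\to S^1$ of class $\eta$ that agrees with $f_0$ on a smaller collar.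
\end{quote}

\begin{example}\label{ex:spun}
The exterior of the twisted spun torus $\mathcal{T}'_K$ is $E=C\times S^1\cup_\tau S^2\times D^2$ with $C=B^3\setminus\nu^\circ K$, and $\pi_1(C)=\pi_K$. The piece $S^2\times D^2$ is simply connected and is attached along $S^2\times S^1$, whose group is generated by the circle factor $\zeta$. Hence $\pi_1(E)=(\pi_K\times\mathbb{Z})/\langle\zeta\rangle=\pi_K$. The meridian $\mu$ of $\mathcal{T}'_K$ is the meridian of $K$, which generates $H_1(C)\cong\mathbb{Z}$. Since $H^1(S^2)=0$, fact ($\ast$) gives $h\colon C\to S^1$ of degree one on $\mu$ and equal to $1$ near $\partial B^3$. The twist $\Phi_h$ extends by the identity to a diffeomorphism of $E$, which sends $\mu$ to $\mu+\zeta$ by \eqref{eq:twisthom}. Thus $E(\mu+\zeta)\cong E(\mu)=S^4$, and this surgery is non-trivial.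
\end{example}

\section{Knotting along the slope}\label{sec:knotting}

Let $(E,\mu,\gamma)$ be a surgery triple from a simply connected $M$ to $X$. Choose an embedded circle $\alpha$ in the interior of $E$ that is freely homotopic to $\gamma$, for instance a push-off of a linear curve in $\partial E$. As a submanifold of $M$, the manifold $E$ is orientable, so $\nu\alpha\cong\alpha\times D^3$. Now $S^1\times D^3$ is the exterior of the unknotted 2-sphere in $S^4$, with the circle factor as meridian. The idea is to replace it by the exterior of a knotted 2-sphere.

The knotted sphere that we use is the \emph{spin} $J\subset S^4$ of a knot $K\subset S^3$, whose definition is recalled in Section~\ref{sec:spun}. Its exterior $Z_K=S^4\setminus\nu^\circ J$ has boundary $J\times S^1_m$, where $S^1_m$ is the meridian circle, and $\pi_1(Z_K)\cong\pi_K$ with $S^1_m$ corresponding to a meridian $m$ of $K$. Put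
\[
E^K=(E\setminus\nu^\circ\alpha)\cup Z_K ,
\]
glued by a product of diffeomorphisms $\alpha\to S^1_m$ and $S^2=\partial D^3\to J$. The boundary of $E^K$ is $\partial E$, so $\mu$ and $\gamma$ are slopes on it.

\begin{proposition}\label{prop:knotting}
Let $(E,\mu,\gamma)$ be a surgery triple from a simply connected $M$ to $X$, and let $K$ be a knot. Then $(E^K,\mu,\gamma)$ is a surgery triple from $M$ to $X$. The group $\pi_1(E^K)$ is the quotient of the free product $\pi_1(E)*\pi_K$ by one relation $\gamma=m^{\varepsilon}$, where $\varepsilon=\pm1$, $\gamma\in\pi_1(E)$ is a representative of its conjugacy class, and $m\in\pi_K$ is a meridian.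
\end{proposition}

Before proving this, we see what it gives in the smallest case. Throughout, $K_i$ is the connected sum of $i$ trefoils. The trefoil group is
\[
G=\langle x,y\mid xyx=yxy\rangle ,
\]
where $x$ and $y$ are meridians; they are conjugate, since $(xy)x(xy)^{-1}=y$. Any meridian of the trefoil, with any orientation and base path, is conjugate to $x^{\pm1}$. Inverting both sides of the relation shows that $x\mapsto x^{-1}$, $y\mapsto y^{-1}$ defines an automorphism of $G$, so some automorphism of $G$ carries $x$ to any given meridian. By van Kampen's theorem, the group of a connected sum is the pushout of the groups of the summands along a common meridian. Therefore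
\begin{equation}\label{eq:Ki}
\pi_{K_i}=\langle x,y_1,\ldots,y_i\mid xy_jx=y_jxy_j,\ 1\le j\le i\rangle ,
\end{equation}
and we may take $x$ to be the meridian $m$ of Proposition~\ref{prop:knotting}.

\begin{example}\label{ex:cyclic}
Let $\mathcal{T}\subset S^4$ have $\pi_1(E)\cong\mathbb{Z}$, generated by $\mu$; by Example~\ref{ex:spun}, the twisted spun torus of the unknot is such a torus. A slope $\gamma$ is $\mu^p$ in $\pi_1(E)$ for some integer $p$. Every $p$ occurs for a non-trivial surgery: take $\gamma=p\mu+b$ with $b$ primitive in the lattice $\Lambda$ of Lemma~\ref{lem:homology}(c). By Proposition~\ref{prop:knotting} and \eqref{eq:Ki},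
\[
\Gamma_i=\pi_1(E^{K_i})=\langle\mu,y_1,\ldots,y_i\mid xy_jx=y_jxy_j\rangle,\qquad x=\mu^{\pm p}.
\]
We count homomorphisms $\Gamma_i\to S_3$. Such a homomorphism is a choice of the image $t$ of $\mu$, followed by $i$ independent choices of a solution $k$ of $hkh=khk$, where $h=t^{\pm p}$. A solution $k$ is conjugate to $h$. If $h$ is the identity or a 3-cycle, then $k$ commutes with $h$, the equation becomes $h^2k=hk^2$, and $k=h$ is the only solution. If $h$ is a transposition, then all three transpositions are solutions: for $k\neq h$, both $hkh$ and $khk$ equal the third transposition.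

\emph{$p$ odd.} The three even permutations $t$ contribute $1$ each. The three transpositions satisfy $t^{\pm p}=t$ and contribute $3^i$ each. So $|\operatorname{Hom}(\Gamma_i,S_3)|=3+3^{i+1}$, the groups $\Gamma_i$ are pairwise non-isomorphic, and Theorem~\ref{thm:main} holds for these surgeries.

\emph{$p$ even and non-zero.} Now $h$ is always an even permutation and the count is $6$ for every $i$. The group $S_3\cong SL_2(\mathbb{F}_2)$ is the wrong target; it will be replaced by $SL_2(\mathbb{F}_\ell)$ for a prime $\ell$ not dividing $p$.

\emph{$p=0$.} Here $x=1$, the relations read $y_j=y_j^2$, and $\Gamma_i\cong\mathbb{Z}$ for all $i$. The construction itself fails, whatever the target group. This case is the subject of Section~\ref{sec:detect}.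
\end{example}

\section{Spun knots and the invariance of the fillings}\label{sec:spun}

We now prove Proposition~\ref{prop:knotting}. In either filling $Y$ the circle $\alpha$ can be moved to a standard circle in a ball, and the modified filling is then a connected sum of $Y$ with a manifold $S^2\times D^2\cup Z_K$. The difficulty lies in the gluing. A circle in a 4-manifold has two framings, since $\pi_1(SO(3))=\mathbb{Z}/2$, and we do not control which one the framing of $\alpha$ becomes after the move, in $M$ or in $X$. So the gluing may differ from the standard one by the Gluck twist $\tau$. We need 2-knots for which this makes no difference, and the circle symmetry of spun knots provides this.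

\subsection*{The spin of a knot}
Let $S^4$ be the unit sphere in $\mathbb{R}^3\times\mathbb{C}$, with $S^1$ acting by $e^{i\varphi}\cdot(v,w)=(v,e^{i\varphi}w)$. The fixed set is the sphere $S^2=\{w=0\}$. The 3-ball $D=\{(v,t)\in S^4: t\in[0,\infty)\}$ meets each orbit once and has boundary $S^2$. The map $(v,w)\mapsto(v/|v|,w)$ identifies a neighborhood of the fixed sphere with $S^2\times\{|w|<\epsilon\}$, and its intersection with $D$ with the collar $S^2\times[0,\epsilon)$.

Represent $K$ by a properly embedded arc $a\subset D$, meaning that $K$ is isotopic to the union of $a$ with an unknotted arc in a second ball glued to $D$. Arrange that in the collar $a$ is $\{\omega_+,\omega_-\}\times[0,\epsilon)$, and choose $\nu a\cong a\times D^2$ so that in the collar it is the product of $[0,\epsilon)$ with two parametrized disks in $S^2$. Let $Q=D\setminus\nu^\circ a$, and let $A\subset S^2$ be the annulus complementary to the two open disks, so that $Q$ is $A\times[0,\epsilon)$ in the collar. The complement of the unknotted arc in the second ball has group $\mathbb{Z}$, carried by $A$, so van Kampen's theorem gives $\pi_1(Q)\cong\pi_K$, with $\mathrm{pt}\times\partial D^2$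 a meridian.

The \emph{spin} of $K$ is the union $J$ of the orbits through $a$. Near the fixed sphere it is $\{\omega_\pm\}\times\{|w|<\epsilon\}$, so it is a smooth surface. Parametrize $a$ by $s\in[0,\pi]$ with $t=\sin s$ near the ends. Then $e^{i\varphi}\cdot a(s)\mapsto(\cos s,e^{i\varphi}\sin s)$ is a diffeomorphism from $J$ to the unit sphere in $\mathbb{R}\times\mathbb{C}$, under which the circle acts by rotation about an axis. The union of the orbits through $\nu a$ is a tubular neighborhood $\nu J\cong J\times D^2$, on which the circle acts through the first factor. The exterior $Z_K$ is the union of the orbits through $Q$. Cutting it along $|w|=\epsilon/2$ gives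
\[
Z_K\cong Q\times S^1\ \cup_{A\times S^1}\ A\times D^2 .
\]
The second piece kills the circle factor and adds no other relation, since $\pi_1(A\times D^2)=\pi_1(A\times S^1)/\langle S^1\rangle$. Hence $\pi_1(Z_K)=\pi_1(Q)=\pi_K$, and the meridian $S^1_m=\mathrm{pt}\times\partial D^2$ of $J$ is the meridian of $a$. These are the properties announced in Section~\ref{sec:knotting}.

\begin{lemma}\label{lem:gluck}
For every diffeomorphism $\psi\colon\partial(S^2\times D^2)\to\partial Z_K$, the manifold $Z_K\cup_\psi S^2\times D^2$ is diffeomorphic to $S^4$.
\end{lemma}

\begin{proof}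
Let $\psi_0$ be the gluing given by $\nu J\cong J\times D^2\cong S^2\times D^2$, which yields $S^4$. By Gluck's theorem \cite{Gluck}, the group of isotopy classes of diffeomorphisms of $S^2\times S^1$ is $(\mathbb{Z}/2)^3$, generated by a reflection of each factor and by $\tau$. So $\psi$ is isotopic to $\psi_0\tau^{e}r$ with $e\in\{0,1\}$ and $r$ a product of reflections. Isotopic gluings give diffeomorphic manifolds, and $r$ extends over $S^2\times D^2$, so we may assume $\psi=\psi_0\tau$. It suffices to find a diffeomorphism $g$ of $Z_K$ that restricts to $\psi_0\tau\psi_0^{-1}$ on the boundary, for then $g\cup\mathrm{id}$ is a diffeomorphism $Z_K\cup_{\psi_0}S^2\times D^2\to Z_K\cup_{\psi_0\tau}S^2\times D^2$.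

On $\partial Z_K=J\times S^1_m$ the map $\psi_0\tau\psi_0^{-1}$ is $(y,e^{i\theta})\mapsto(e^{i\theta}\cdot y,e^{i\theta})$. This is the twist \eqref{eq:twist} by the projection to $S^1_m$. So it is enough to extend this projection to a smooth invariant function $\hat f\colon Z_K\to S^1$ and to let $g$ be the twist by $\hat f$.

Extend $\nu a$ to a neighborhood $a\times D^2(2)$ with disks of radius $2$, again a product in the collar of $\partial D$. The part $N$ of it that lies in $Q$ is a collar of the annulus $a\times S^1_m$. Let $f_0\colon N\to S^1$ be the angular coordinate of the disk factor. The meridian generates both $H_1(N)$ and $H_1(Q)\cong\mathbb{Z}$, so $H^1(Q)\to H^1(N)$ is an isomorphism, and ($\ast$) gives a smooth $f_1\colon Q\to S^1$ that equals $f_0$ near $a\times S^1_m$. To make the spun function smooth along the fixed sphere, we remove the dependence on $t$ near $t=0$. Choose a smooth $\beta\colon[0,\epsilon)\to[0,\epsilon)$ with $\beta=0$ near $0$ and $\beta(t)=t$ near $\epsilon$. Put $f(\omega,t)=f_1(\omega,\beta(t))$ on $A\times[0,\epsilon)$ and $f=f_1$ elsewhere. Since $f_0$ does not depend on $t$ in the collar, $f$ still equals $f_0$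 near $a\times S^1_m$. Define $\hat f(v,te^{i\varphi})=f(v,t)$. This function is invariant, it is smooth where $t>0$, and near the fixed sphere it is a smooth function of $v/|v|$ alone. On $J\times S^1_m$ it is the projection to $S^1_m$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:knotting}]
\emph{The fillings.} Let $Y$ be $E(\mu)\cong M$ or $E(\gamma)\cong X$. The corresponding filling of $E^K$ is $Y^K=(Y\setminus\nu^\circ\alpha)\cup Z_K$, and we must show that $Y^K\cong Y$. The circle $\alpha$ is null-homotopic in $Y$: in $E(\mu)$ because $\pi_1(M)=1$, and in $E(\gamma)$ by Lemma~\ref{lem:filling}(d).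

Homotopic embedded circles in a 4-manifold are ambient isotopic (Whitney). Indeed, in a homotopy $F_t$ the conditions $F_t(x)=F_t(x')$ with $x\neq x'$, and $F_t'(x)=0$, each have codimension $4$, while $(x,x',t)$ and $(x,t)$ range over spaces of dimension $3$ and $2$. So a generic homotopy is an isotopy, and the isotopy extension theorem applies.

Write $S^4=\partial(D^2\times D^3)=S^1\times D^3\cup D^2\times S^2$. Let $\alpha_0=S^1\times0$ with $\nu\alpha_0=S^1\times D^3$, let $B'$ be a small ball in the interior of $D^2\times S^2$, and let $B$ be the complementary ball, which contains $\nu\alpha_0$. Embed $B$ in the interior of $Y$. By the previous paragraph and the uniqueness of tubular neighborhoods, a diffeomorphism of $Y$ carries $\nu\alpha$ to $\nu\alpha_0$. Therefore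
\[
Y^K\cong(Y\setminus B)\cup\big((B\setminus\nu^\circ\alpha_0)\cup_\psi Z_K\big)
\]
for some gluing $\psi$ of $\partial\nu\alpha_0$ to $\partial Z_K$. The closed manifold $\Sigma=(S^4\setminus\nu^\circ\alpha_0)\cup_\psi Z_K=D^2\times S^2\cup_\psi Z_K$ is diffeomorphic to $S^4$ by Lemma~\ref{lem:gluck}, whatever $\psi$ is. By the disk theorem, any two embeddings of a closed 4-ball in $S^4$ differ by a diffeomorphism of $S^4$, so we may choose the diffeomorphism $\Sigma\to S^4$ to be the identity near $B'$. It restricts to a diffeomorphism $(B\setminus\nu^\circ\alpha_0)\cup_\psi Z_K\to B$ that is the identity near $\partial B$, and extending by the identity gives $Y^K\cong Y$.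

\emph{The group.} Since $\alpha$ has codimension $3$, loops and homotopies of loops can be pushed off it, so $\pi_1(E\setminus\nu^\circ\alpha)=\pi_1(E)$. The two pieces of $E^K$ meet in $\alpha\times S^2$, whose group is generated by $\alpha\times\mathrm{pt}$. This generator represents $\gamma$ in $\pi_1(E)$ and $m^{\pm1}$ in $\pi_1(Z_K)=\pi_K$. Van Kampen's theorem gives the stated description.
\end{proof}

\begin{remark}
Simple connectivity of $M$ entered the proof through the orientability of $E$ and, essentially, through the null-homotopy of $\alpha$ in $M$. The argument also explains the case $p=0$ of Example~\ref{ex:cyclic} geometrically: if $\gamma$ is trivial in $\pi_1(E)$, it applies with $Y=E$ and shows that $E^K\cong E$.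
\end{remark}

\section{Counting homomorphisms to a finite group}\label{sec:count}

For a finitely generated group $\Gamma$ and a finite group $H$, the set $\operatorname{Hom}(\Gamma,H)$ is finite and its size depends only on the isomorphism type of $\Gamma$. Example~\ref{ex:cyclic} suggests the quantity that governs this number for the groups $\pi_1(E^{K_i})$. For $h\in H$ put
\[
N_h=\#\{k\in H: hkh=khk\},
\]
which is the number of homomorphisms $G\to H$ with $x\mapsto h$. We have $N_h\ge1$, since $k=h$ is a solution. Conjugating the equation shows that $N_h$ depends only on the conjugacy class of $h$, and inverting it shows that $N_{h^{-1}}=N_h$. If $h$ is central, the equation reduces to $h^2k=hk^2$ and $N_h=1$; so $H$ must be non-abelian to be of use.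

A supply of elements with $N_h\ge2$, of every prime order, comes from $SL_2$. For a prime $\ell$, consider in $SL_2(\mathbb{F}_\ell)$ the matrices
\[
u=\begin{pmatrix}1&1\\0&1\end{pmatrix},\qquad u'=\begin{pmatrix}1&0\\-1&1\end{pmatrix},\qquad\text{with}\qquad uu'=\begin{pmatrix}0&1\\-1&1\end{pmatrix}.
\]
Multiplying $uu'$ by $u$ on the right, or by $u'$ on the left, gives
\begin{equation}\label{eq:braid}
uu'u=\begin{pmatrix}0&1\\-1&0\end{pmatrix}=u'uu' .
\end{equation}
Since $u'\neq u$, this shows $N_u\ge2$. The element $u$ has order $\ell$.

\begin{definition}
The slope $\gamma$ of a surgery triple $(E,\mu,\gamma)$ is \emph{detected} if there are a finite group $H$ and a homomorphism $\rho_0\colon\pi_1(E)\to H$ with $N_{\rho_0(\gamma)}\ge2$.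
\end{definition}

By the invariance properties of $N_h$, this condition depends neither on the representative of the conjugacy class $\gamma$ nor on its sign.

\begin{proposition}\label{prop:count}
Let $(E,\mu,\gamma)$ be a surgery triple from a simply connected $M$ to $X$ whose slope $\gamma$ is detected. Then $(E^{K_i},\mu,\gamma)$, $i\ge1$, are surgery triples from $M$ to $X$ with pairwise non-isomorphic groups $\Gamma_i=\pi_1(E^{K_i})$.
\end{proposition}

\begin{proof}
They are surgery triples by Proposition~\ref{prop:knotting}. By the same proposition, a homomorphism $\Gamma_i\to H$ is a pair consisting of $\rho\colon\pi_1(E)\to H$ and $\sigma\colon\pi_{K_i}\to H$ with $\sigma(x)=\rho(\gamma)^{\varepsilon}$. By \eqref{eq:Ki}, for given $h$ there are exactly $N_h^{\,i}$ homomorphisms $\sigma$ with $\sigma(x)=h$. Since $N_{h^{-1}}=N_h$,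
\[
|\operatorname{Hom}(\Gamma_i,H)|=\sum_{\rho\in\operatorname{Hom}(\pi_1(E),H)}N_{\rho(\gamma)}^{\,i}.
\]
The sum is finite because $E$ is compact, so that $\pi_1(E)$ is finitely generated. Every term is non-decreasing in $i$, as $N_{\rho(\gamma)}\ge1$, and the term $\rho=\rho_0$ is strictly increasing. So the numbers $|\operatorname{Hom}(\Gamma_i,H)|$ are pairwise different.
\end{proof}

\section{Making the slope detectable}\label{sec:detect}

When $\gamma$ vanishes in $H_1(E)$ we know nothing about the finite quotients of $\pi_1(E)$ that might detect it, and there may be none. So we change the triple, keeping both fillings, and build a representation that is trivial on $\pi_1(E)$ and therefore needs no information about this group.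

The change is best seen from the side of $X$. There $E$ is the exterior of the core of the filling, and $\gamma$ is the meridian of this core. Write the filling as $S^1\times V$, with $V$ a solid torus, so that the core is $S^1\times\kappa_0$ for the core circle $\kappa_0$ of $V$. Replace $\kappa_0$ by another knot $\kappa\subset V$. The torus $S^1\times\kappa$ still lies in $X$, so the filling along its meridian $m_\kappa$ is $X$. Two things have to be arranged. A second filling must give $M$; the twist \eqref{eq:twisthom} will achieve this when $\kappa$ has winding number one in $V$. And $\pi_1(V\setminus\kappa)$ must have a representation that is trivial on $\pi_1(\partial V)$ but detects $m_\kappa$.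

We obtain such a pair by taking $\kappa$ to be the trefoil in $S^3$ and $V$ to be the exterior of an unknot $O$ disjoint from it. Winding number one means that $O$ represents an element $o\in G$ whose image generates the abelianization $\mathbb{Z}$, and we want $\sigma\colon G\to H$ with $\sigma(o)=1$. The abelianization of $\sigma(G)$ is generated by the class of $\sigma(o)$, so $\sigma(G)$ must be a non-trivial perfect group. This excludes the solvable groups $SL_2(\mathbb{F}_2)$ and $SL_2(\mathbb{F}_3)$, of orders $6$ and $24$, and leads to $\ell=5$.

\begin{lemma}\label{lem:O}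
Let $\kappa\subset S^3$ be the trefoil. There are a homomorphism $\sigma\colon G=\pi_1(S^3\setminus\kappa)\to SL_2(\mathbb{F}_5)$ with $\sigma(x)=u$ and an unknot $O\subset S^3\setminus\kappa$ with $\operatorname{lk}(\kappa,O)=\pm1$ such that $\sigma$ is trivial on the conjugacy class represented by $O$.
\end{lemma}

\begin{proof}
By \eqref{eq:braid}, $x\mapsto u$, $y\mapsto u'$ defines $\sigma$. The powers of $u$ and $u'$ are all the elementary matrices over the prime field $\mathbb{F}_5$, and elementary matrices generate $SL_2$ of a field, by row reduction. So $\sigma$ is onto. Let $\Delta=\operatorname{diag}(2,3)$, which has determinant $6=1$. Conjugation by $\Delta$ multiplies the upper right entry of $u^c$ by $2\cdot3^{-1}=4$, so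
\[
\Delta u^2\Delta^{-1}u^{-2}=u^{8-2}=u^6=u .
\]
Choose $\delta\in G$ with $\sigma(\delta)=\Delta$, and put $w=\delta x^2\delta^{-1}x^{-2}$ and $o=xw^{-1}$. Then $\sigma(o)=uu^{-1}=1$. The abelianization $G\to\mathbb{Z}$, which is the linking number with $\kappa$ up to sign, sends $x$ to a generator and the commutator $w$ to $0$; so it sends $o$ to a generator.

By general position, the conjugacy class of $o$ is represented by an embedded circle $O\subset S^3\setminus\kappa$. Take a diagram of the link $\kappa\cup O$, and change crossings of $O$ with itself until the diagram of $O$ is descending, hence a diagram of the unknot. Each change is a homotopy of $O$ supported near the vertical segment that joins the two strands at the crossing, and this segment misses $\kappa$. So the free homotopy class of $O$ in $S^3\setminus\kappa$, and with it the linking number, is unchanged.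
\end{proof}

\begin{proposition}\label{prop:detect}
Let $(E,\mu,\gamma)$ be a surgery triple from $M$ to $X$ such that $\{\mu,\gamma\}$ extends to a basis of $H_1(\partial E)$. Then there are a surgery triple $(E',\mu',\gamma')$ from $M$ to $X$ and a homomorphism $\rho'\colon\pi_1(E')\to SL_2(\mathbb{F}_5)$ with $\rho'(\gamma')$ conjugate to $u^{\pm1}$. In particular, $\gamma'$ is detected.
\end{proposition}

\begin{proof}
\emph{Construction.} Let $\{\mu,b,\gamma\}$ be a basis and put $\zeta=\mu-\gamma$. Then $\{\zeta,b,\gamma\}$ is also a basis; this is where the hypothesis is used. Take $\kappa$, $O$, $\sigma$ from Lemma~\ref{lem:O}, with $\nu O$ disjoint from $\nu\kappa$. Since $O$ is unknotted, $V=S^3\setminus\nu^\circ O$ is a solid torus $S^1\times D^2$, and the boundary of its meridian disk is a longitude $\lambda$ of $O$, parallel to $O$ inside $\nu O$. Composing any diffeomorphism $S^1\times\partial V\to\partial E$ with a linear one, we identify $\partial E$ with $S^1\times\partial V$ so that $[S^1\times\mathrm{pt}]=\zeta$, the longitude $\lambda$ has class $\gamma$, and a meridian of $O$ has class $b$. Then $E(\gamma)=E\cup S^1\times V$. Orient $\kappa$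 so that $\operatorname{lk}(\kappa,\lambda)=1$, and orient the meridian $m_\kappa\subset\partial\nu\kappa$ so that $\operatorname{lk}(\kappa,m_\kappa)=1$. Let $C=V\setminus\nu^\circ\kappa$ and put
\[
E'=E\cup(S^1\times C),\qquad\gamma'=m_\kappa,\qquad\mu'=\zeta+m_\kappa ,
\]
where $\partial E'=S^1\times\partial\nu\kappa$ and $\zeta$ again denotes the class of the circle factor. The classes $\zeta$, $m_\kappa$ and a longitude of $\kappa$ form a basis of $H_1(\partial E')$, so $\gamma'$ and $\mu'$ are primitive and $\gamma'\neq\pm\mu'$. Gluing back $S^1\times\nu\kappa$ gives $E'(\gamma')=E\cup S^1\times V=E(\gamma)\cong X$.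

\emph{The filling along $\mu'$.} Let $\eta\in H^1(C;\mathbb{Z})$ be the linking number with $\kappa$ in $S^3$, so that $\eta(m_\kappa)=\eta(\gamma)=1$. By ($\ast$) there is a smooth $h\colon C\to S^1$ of class $\eta$, which we take constant along the collar direction near $\partial V$. Let $\Phi=\Phi_h$ be the twist of $S^1\times C$. By \eqref{eq:twisthom},
\[
\Phi_*(m_\kappa)=m_\kappa+\zeta=\mu'\ \text{ on }S^1\times\partial\nu\kappa,\qquad\Phi_*(\gamma)=\gamma+\zeta=\mu\ \text{ on }S^1\times\partial V .
\]
Let $E''=E\cup_\Phi(S^1\times C)$, where a point $q\in S^1\times\partial V$ is glued to $\Phi(q)\in\partial E$. Then $\mathrm{id}_E\cup\Phi\colon E''\to E'$ is a diffeomorphism that takes $m_\kappa$ to $\mu'$. By Lemma~\ref{lem:filling}(b),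
\[
E'(\mu')\cong E''(m_\kappa)=E\cup_\Phi(S^1\times V)=E(\Phi_*\gamma)=E(\mu)\cong M .
\]

\emph{The representation.} Take the base point on $\partial V$, and let $\vartheta$ be the composition $\pi_1(C)\to\pi_1(S^3\setminus\kappa)=G\to SL_2(\mathbb{F}_5)$ of the map induced by inclusion with $\sigma$. The group $\pi_1(\partial V)$ is generated by a meridian of $O$ and by $\lambda$. The meridian bounds a disk in $\nu O\subset S^3\setminus\kappa$, and $\lambda$ is freely homotopic in $\nu O$ to $O$ with one of its orientations. So $\vartheta$ is trivial on $\pi_1(\partial V)$. By van Kampen's theorem, $\pi_1(E')$ is the pushout of $\pi_1(E)$ and $\pi_1(S^1\times C)=\mathbb{Z}\times\pi_1(C)$ along $\pi_1(\partial E)=\mathbb{Z}\times\pi_1(\partial V)$. The trivial homomorphism on $\pi_1(E)$ and the homomorphism $(n,c)\mapsto\vartheta(c)$ on $\mathbb{Z}\times\pi_1(C)$ are both trivial on $\pi_1(\partial E)$, so together they define $\rho'$. Finally $\gamma'=m_\kappa$ is a meridian of the trefoil, hence conjugate to $x^{\pm1}$ in $G$. So $\rho'(\gamma')$ is conjugate to $u^{\pm1}$, and $N_{\rho'(\gamma')}=N_u\ge2$.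
\end{proof}

\begin{remark}
If $\operatorname{lk}(\kappa,\lambda)=n$, the same computation gives $E'(\zeta+m_\kappa)\cong E(\gamma+n\zeta)$. For $n=0$ this filling is $X$ again; linking number one is what makes its slope equal to $\mu$.
\end{remark}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The triple $(E,\mu,\gamma)$ is a surgery triple from $M$ to $X$. It suffices to find a surgery triple from $M$ to $X$ whose slope is detected. Proposition~\ref{prop:count} then gives infinitely many surgery triples with pairwise non-isomorphic groups, and by Section~\ref{sec:fillings} these are exteriors of tori $\mathcal{T}_i\subset M$ on which $X$ is a non-trivial surgery. A diffeomorphism of $M$ carrying $\mathcal{T}_i$ to $\mathcal{T}_j$ identifies the complements, so it forces $i=j$.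

Under hypothesis (ii), Proposition~\ref{prop:detect} provides the required triple. Assume hypothesis (i). We show that $\gamma$ itself is detected, by a homomorphism that factors through $H_1(E)$. By Lemma~\ref{lem:homology}(a), $H_1(E)$ is cyclic, generated by $\mu$. Write $\gamma=p\mu\neq0$ in $H_1(E)$ with $p\in\mathbb{Z}$.

\emph{The case $H_1(E)\cong\mathbb{Z}$.} Here $p\neq0$. Choose a prime $\ell$ not dividing $p$ and an integer $s$ with $sp\equiv1\pmod\ell$. Let $\rho_0\colon\pi_1(E)\to H_1(E)\to SL_2(\mathbb{F}_\ell)$ send $\mu$ to $u^s$. Then $\rho_0(\gamma)=u^{sp}=u$, and $N_u\ge2$.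

\emph{The case $H_1(E)\cong\mathbb{Z}/d$.} Now the image $v$ of $\mu$ must satisfy $v^d=1$, and powers of $u$ may not suffice. For $d=4$ and $p=2$, a non-trivial power $v=u^s$ with $v^4=1$ forces $\ell=2$, and then $v^p=1$. What is needed is a group in which an element like $u$ has a root, and a wreath product supplies one.

Put $g=\gcd(p,d)$, $p=gp'$ and $d=gr$. Then $\gcd(p',r)=1$, and $r>1$ because $d$ does not divide $p$. Choose a prime $\ell$ dividing $r$. It does not divide $p'$, so there is $s$ with $sp'\equiv1\pmod\ell$. Let $H=SL_2(\mathbb{F}_\ell)^g\rtimes\mathbb{Z}/g$, where the generator $\omega$ of $\mathbb{Z}/g$ acts by $\omega(a_1,\ldots,a_g)\omega^{-1}=(a_g,a_1,\ldots,a_{g-1})$. Put $a=(u^s,1,\ldots,1)$ and $v=a\omega$. Then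
\[
v^g=a\cdot\omega a\omega^{-1}\cdots\omega^{g-1}a\omega^{-(g-1)}\cdot\omega^g=(u^s,\ldots,u^s),
\]
because $\omega^ja\omega^{-j}$ has $u^s$ in position $j+1$ and $1$ elsewhere. Hence $v^{g\ell}=1$. Since $g\ell$ divides $gr=d$, the assignment $\mu\mapsto v$ defines $\rho_0\colon\pi_1(E)\to\mathbb{Z}/d\to H$, and
\[
\rho_0(\gamma)=(v^g)^{p'}=(u^{sp'},\ldots,u^{sp'})=(u,\ldots,u).
\]
By \eqref{eq:braid} in each coordinate, both $k=(u,\ldots,u)$ and $k=(u',\ldots,u')$ solve $hkh=khk$ for $h=(u,\ldots,u)$. So $N_{\rho_0(\gamma)}\ge2$.

\emph{Null-homologous tori.} Let $\mathcal{T}$ be null-homologous; its normal bundle is trivial because its self-intersection number is zero. By Lemma~\ref{lem:homology}(b), $H_1(E)\cong\mathbb{Z}$. A non-trivial surgery is a filling with primitive slope $\gamma\neq\pm\mu$. If $\gamma\neq0$ in $H_1(E)$, then (i) holds. Otherwise $\gamma\in\Lambda$, and (ii) holds by Lemma~\ref{lem:homology}(c).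
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Since $H_2(S^4)=0$, the torus $\mathcal{T}$ is null-homologous, and Theorem~\ref{thm:general} gives the tori $\mathcal{T}_i$. By the isotopy extension theorem, isotopic tori have diffeomorphic complements, so the $\mathcal{T}_i$ are pairwise non-isotopic.
\end{proof}

\begin{remark}
The slopes not covered by Theorem~\ref{thm:general} are those that vanish in $H_1(E)$ while $\{\mu,\gamma\}$ is not part of a basis of $H_1(\partial E)$. By Lemma~\ref{lem:homology}(a) and (c), such slopes can occur only when $H_1(E)$ is finite. For them, every homomorphism that factors through $H_1(E)$ kills $\gamma$, and the product structure with $\mu=\zeta+\gamma$ used in Proposition~\ref{prop:detect} is not available.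
\end{remark}

\begin{thebibliography}{9}

\bibitem{Gluck}
Gluck, \emph{Trans. AMS} \textbf{104} (1962).

\bibitem{Larson}
Kyle Larson, \emph{Surgery on tori in the 4-sphere}, arXiv:1502.06834 (2015).

\bibitem{Waldhausen}
Waldhausen, \emph{Ann. of Math.} \textbf{87} (1968).

\end{thebibliography}
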